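# The Brownian spider with three or more ribs: $C_n<\sqrt{n+1}$

## The two theorems and the objects in them

Fix $n\ge1$. The spider with $n$ ribs is the process $Z=(X,R)$, where $X=|W|$ is a reflecting Brownian motion started at $0$ and each excursion of $X$ away from $0$ is placed on one of $n$ half-lines, chosen uniformly and independently. Let $S(t)$ be the sum over the ribs of the largest distance reached on that rib by time $t$. Let $C_n$ be the smallest constant with $\mathbb E[S(\tau)]\le C_n\sqrt{\mathbb E[\tau]}$ for every stopping time $\tau$ of $Z$ with $\mathbb E[\tau]<\infty$. Let $C_0$ be the smallest constant with $\mathbb E[\sup_{t\le\tau}W_t]\le C_0\sqrt{\mathbb E[\tau]}$ for every such stopping time of a Brownian motion $W$ on the line, started at $0$.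

**Theorem 1.** $C_n\le\sqrt{n+1}$ for every $n\ge2$, and $C_n<\sqrt{n+1}$ for every $n\ge3$. In particular $C_3<2$. With the known values of $C_0,C_1,C_2$, we get $C_n=\sqrt{n+1}$ if and only if $n\in\{0,1,2\}$.

**Theorem 2.** For $n\ge2$,
$$C_n\ \ge\ \sqrt{1+\Big(\frac{n\ln n}{n-1}\Big)^2}.$$
For $n\ge3$,
$$C_n\ \le\ \Big(\ln n+\frac2{\ln n-1}\Big)\sqrt{\frac n{n-1}}.$$
Hence $C_n=\ln n+O(1/\ln n)$. For $n=3$ the lower bound gives $C_3\ge1.927$.

Let us unpack this. The spider, or Walsh Brownian motion, lives on $n$ half-lines (ribs) glued at a common point $O$. Write $Z_t=(X_t,R_t)$, where $R_t\in\{1,\dots,n\}$ is the rib occupied at time $t$; it is constant during each excursion. For each rib put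
$$S_i(t)=\sup\{X_u:\ u\le t,\ R_u=i\},\qquad S(t)=S_1(t)+\dots+S_n(t),$$
with $S_i(t)=0$ if rib $i$ has not been visited. For instance, if the process goes out to distance $3$ on rib 1, returns, goes out to $1$ on rib 2, returns, and then goes out to $2$ on rib 1, we have $S_1=3$, $S_2=1$ and $S=4$: the second trip on rib 1 adds nothing. With one rib, $S$ is the running maximum of $|W|$. With two ribs, $Z$ is a Brownian motion on the line and $S$ is its range.

We have the average time $\mathbb E[\tau]$ to spend, we stop when we like, and we want $S(\tau)$ large on average. The known values are $C_0=1$, $C_1=\sqrt2$ and $C_2=\sqrt3$. They fit the pattern $C_n=\sqrt{n+1}$. Philip Ernst, "Exercising Control When Confronted by a (Brownian) Spider", arXiv:1605.01863 (2016), is the source of the conjecture that the pattern does not hold for $n=3$, that is, $C_3\ne2$. Theorem 1 proves this conjecture: the pattern stops exactly at $n=2$, and beyond it $\sqrt{n+1}$ is still an upper bound, but a strict one.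 Theorem 2 is a complement: the true growth is logarithmic. The exact value of $C_3$ is not determined by what follows.

Throughout, $y_+=\max(y,0)$, $N:=n-1$, $\mathbf e_1,\dots,\mathbf e_n$ is the standard basis of $\mathbb R^n$, and $(\mathcal F_t)$ is the augmented filtration of $Z$. From here on $n\ge2$, except where $n=1$ is named.

## The spider as a family of semimartingales

Put $X^i_t=X_t1_{\{R_t=i\}}$, the distance from $O$ if we are on rib $i$ and $0$ otherwise. At most one $X^i_t$ is nonzero at a time, and $S_i(t)=\sup_{u\le t}X^i_u$. Each $X^i$ is continuous: within one excursion it is either $X$ or $0$, and two times in different excursions are separated by a zero of $X$. We need Itô calculus for the $X^i$.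

**Lemma 3.** (a) $X=\beta+L$, where $\beta$ is an $(\mathcal F_t)$-Brownian motion and $L$ is continuous, increasing, and carried by $\{X=0\}$.
(b) $X^i-X/n$ is a martingale. Hence $X^i=M^i+L/n$ with $M^i=X^i-\frac1nX+\frac1n\beta$ a continuous martingale.
(c) $d\langle X^i\rangle_t=1_{\{X^i_t>0\}}\,dt$, and $\sum_id\langle X^i\rangle_t=dt$.
(d) The measure $dS_i$ has no atoms, is carried by $\{X^i=S_i\}$, and does not charge $\{X=0\}$. On an excursion interval on rib $k$, only $S_k$ can move.

*Proof.* (a) For a reflecting Brownian motion $X$ started at $x$, let $L_t=\lim_{\varepsilon\to0}\frac1{2\varepsilon}\int_0^t1_{\{X_u<\varepsilon\}}du$. By Tanaka's formula, $X-L$ is a Brownian motion started at $x$, and $L$ is carried by $\{X=0\}$. Given $\mathcal F_s$, the Markov property of $Z$ says that $(X_{s+t})_{t\ge0}$ is a reflecting Brownian motion started at $X_s$. The increment of $X-L$ over $[s,s+t]$ is a functional of this process, so given $\mathcal F_s$ it is $N(0,t)$. Hence $\beta=X-L$ is an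 $(\mathcal F_t)$-Brownian motion.

(b) Put $g(x,k)=x(1_{\{k=i\}}-\frac1n)$, so that $g(Z)=X^i-X/n$. If $Z$ starts at $O$, then $R_t$ is uniform and independent of $X_t$, so $\mathbb E_O\,g(Z_t)=0$. If $Z$ starts at $(x,k)$, let $T$ be the hitting time of $O$. By the strong Markov property and the previous sentence, the event $\{T\le t\}$ contributes $0$. On $\{T>t\}$ the rib is still $k$, and $X_{t\wedge T}=0$ on $\{T\le t\}$, so
$$\mathbb E_{(x,k)}\,g(Z_t)=\Big(1_{\{k=i\}}-\frac1n\Big)\mathbb E_x[X_{t\wedge T}]=g(x,k),$$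
because $X_{t\wedge T}$ is a stopped Brownian motion. The Markov property turns this into the martingale property. Finally $X^i=(X^i-X/n)+(\beta+L)/n$.

(c) On each component of the open set $\{X^i>0\}$ we have $X^i=X$ and $L$ is constant, so $\langle X^i\rangle$ grows at rate $1$ there. The occupation formula gives $\int1_{\{X^i=0\}}d\langle X^i\rangle=0$. Summing over $i$ gives $1_{\{X>0\}}dt$, which is $dt$ since $\{X=0\}$ has Lebesgue measure $0$.

(d) $S_i$ is continuous, so $dS_i$ has no atoms, and $S_i$ is locally constant on the open set $\{X^i<S_i\}$. Every interval $[0,\varepsilon]$ contains infinitely many excursions, each on rib $i$ with probability $1/n$ independently, so almost surely $S_i(t)>0$ for all $t>0$. Hence $\{X=0\}\cap\{X^i=S_i\}=\{0\}$, which is not charged. The last sentence is clear. $\square$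

Two textbook facts will be used without comment. For a continuous semimartingale $y$, Itô–Tanaka gives $d(y_+^2)=2y_+\,dy+1_{\{y>0\}}\,d\langle y\rangle$. And for a Brownian motion $B$ with running maximum $\bar B$, the process $\bar B-B$ is a reflecting Brownian motion (Lévy).

## Paying linearly for time; one rib by hand

The square root in $\mathbb E S(\tau)\le C\sqrt{\mathbb E\tau}$ is awkward. Brownian scaling trades it for a linear cost.

**Lemma 4.** If $c>0$ and $\mathbb E[S(\tau)-\tau]\le c$ for all $\tau$ with $\mathbb E\tau<\infty$, then $C_n\le2\sqrt c$.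

*Proof.* If $\mathbb E\tau=0$ then $\tau=0$ a.s. and there is nothing to prove. Otherwise, for $k>0$ the process $(kX_{t/k^2},R_{t/k^2})$ is again a spider, $k^2\tau$ is a stopping time for it, and its sum of maxima at that time is $kS(\tau)$. So $k\,\mathbb ES(\tau)-k^2\,\mathbb E\tau\le c$, that is, $\mathbb ES(\tau)\le c/k+k\,\mathbb E\tau$. Take $k=\sqrt{c/\mathbb E\tau}$. $\square$

Nothing is lost: $\mathbb E[S(\tau)-\tau]\le C_n\sqrt{\mathbb E\tau}-\mathbb E\tau\le C_n^2/4$. So $C_n\le\sqrt{n+1}$ means exactly that $\sup_\tau\mathbb E[S(\tau)-\tau]\le\frac{n+1}4$, and $C_3<2$ means that this supremum is less than $1$.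

**Lemma 5.** To prove $\mathbb E[S(\tau)]\le c+\mathbb E[\tau]$ for all $\tau$ with $\mathbb E\tau<\infty$, it suffices to treat bounded $\tau$ such that $X\le K$ on $[0,\tau]$ for some constant $K$.

*Proof.* Let $\tau_K=\tau\wedge K\wedge\inf\{t:X_t=K\}$. Then $\tau_K\uparrow\tau$ and $S(\tau_K)\uparrow S(\tau)$ as $K\to\infty$, and $\mathbb E S(\tau_K)\le c+\mathbb E\tau_K\le c+\mathbb E\tau$. Use monotone convergence. $\square$

To bound $\mathbb E[S(\tau)-\tau]$ we look for a function $U\ge0$ of the current state such that $U+S-t$ is a supermartingale. Then $\mathbb E[S(\tau)-\tau]\le U_0$. Here is the case $n=1$, by hand. Let $e=(S-\frac12)_+$ and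
$$U=\tfrac12-\min(S,\tfrac12)+(X-e)_+^2\ \ge0 .$$
By Itô–Tanaka,
$$dU=-1_{\{S<1/2\}}dS+2(X-e)_+(d\beta+dL-de)+1_{\{X>e\}}dt .$$
The $dL$ term vanishes since $(X-e)_+=0$ when $X=0$. We have $de=1_{\{S>1/2\}}dS$, and $X=S$ holds $dS$-a.e., so there $X-e=\frac12$ when $S>\frac12$, and the $de$ term is $-1_{\{S>1/2\}}dS$. Altogether $dU\le-dS+dt+2(X-e)_+d\beta$. With Lemma 5, $\mathbb E[S(\tau)-\tau]\le U_0=\frac12$, and $C_1\le\sqrt2$. Once $S>\frac12$, the function is $(X-S+\frac12)_+^2$: it vanishes as soon as $X$ has dropped by $\frac12$ below its maximum, which says "stop now". The same function with $W$ in place of $X$, namely $(W-S+\frac12)_+^2$ with initial value $\frac14$, gives $C_0\le1$ by the same computation.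

Keep three features in mind: a parabola in $X$, a flat piece inserted in it, and the number $\frac12$.

## Three ribs from below

Before proving upper bounds, let us see how much can be collected. This section proves the lower bound in Theorem 2.

**Step 1: run to distance $m$.** Let $T_m=\inf\{t:X_t=m\}$; since $X^2-t$ is a martingale up to $T_m$, $\mathbb ET_m=m^2$. For $0<x\le m$, the event $\{S_i(T_m)\ge x\}$ says that rib $i$ reaches $x$ before another rib reaches $m$. Let $\pi$ be its probability. The process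
$$X^i-\frac1N\sum_{j\ne i}X^j=\frac nN\Big(X^i-\frac1nX\Big)$$
is a martingale by Lemma 3(b), bounded up to the time in question. Optional stopping gives $\pi x-\frac1N(1-\pi)m=0$, so $\pi=\frac m{m+Nx}$. Hence
$$\mathbb ES_i(T_m)=\int_0^m\frac{m\,dx}{m+Nx}=\frac mN\ln n,\qquad \mathbb ES(T_m)=mK,\quad K:=\frac{n\ln n}{n-1}.$$
For $n=3$ the ratio $\mathbb ES(T_m)/\sqrt{\mathbb ET_m}$ is $K=\frac32\ln3=1.6479\ldots$

**Step 2: wait for a drop of $\frac12$.** At time $T_m$ we stand at a maximum of some rib $R$, and it pays to continue. Let $m>\frac12$ and let $\sigma$ be the first time after $T_m$ at which $S_R-X=\frac12$. On $[T_m,\sigma]$ we have $X\ge m-\frac12>0$, so the process stays on rib $R$, $X$ is a Brownian motion there, and $S_R-X$ is a reflecting Brownian motion started at $0$. So $\mathbb E[\sigma-T_m]=\frac14$. Since this is finite, $\mathbb EX_\sigma=m$, and $S_R(\sigma)=X_\sigma+\frac12$ gives $\mathbb E[S_R(\sigma)-m]=\frac12$. The other maxima do not move. Thus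
$$\mathbb ES(\sigma)=mK+\tfrac12,\qquad\mathbb E\sigma=m^2+\tfrac14 .$$

**Step 3: choose $m$.** Take $m=K/2$. This is allowed: $x\ln x/(x-1)$ has derivative $(x-1-\ln x)/(x-1)^2>0$ for $x>1$, so $K$ increases with $n$ and $m\ge\ln2>\frac12$. Then
$$\frac{\mathbb ES(\sigma)}{\sqrt{\mathbb E\sigma}}=\frac{\frac12(K^2+1)}{\frac12\sqrt{K^2+1}}=\sqrt{1+K^2},$$
which is the lower bound of Theorem 2. For $n=3$: $K>1.6479$, so $1+K^2>3.715>1.927^2$ and $C_3\ge1.927$.

This is below $2$ and so decides nothing. To refute $C_3=2$ we shall prove an upper bound below $2$.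

## A parabola on each rib, and the place where it fails

Look for functions $U_i(x;s)$, $0\le x\le s_i$, giving the value of $U$ when we stand at $x$ on rib $i$ and the maxima are $s=(s_1,\dots,s_n)$. For $U+S-t$ to be a supermartingale we want: inside a rib, $\frac12\partial_x^2U_i\le1$; at $O$, a common value $U_i(0;s)$ and $\sum_i\partial_xU_i(0;s)\le0$, since $dX^i$ contains $dL/n$ for every $i$; at a maximum, $\partial_{s_i}U_i(s_i;s)\le-1$. And we want $U\ge0$.

Ask for equality in the first three. The first two give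
$$U_i(x;s)=x^2-2a_i(s)x+v(s),\qquad\sum_ia_i=0,$$
and the third reads $\partial_iv-2s_i\,\partial_ia_i=-1$. There is a family of solutions with one free function. Take a $C^1$ function $h:[0,\infty)\to[0,\infty)$ with $h(0)=0$ and $h'>0$, which we call the profile, take $c>0$, and put
$$P(s)=1-sh'(s),\qquad p(s)=\int_0^sP,$$
$$a_i(r)=\frac12\Big(h(r_i)-\frac1N\sum_{j\ne i}h(r_j)\Big),\qquad v(r)=c-\sum_jp(r_j),\qquad a_{\max}=\max_ia_i. \tag{1}$$
Each $h(r_j)$ occurs in $N$ of the averages, so $\sum_ia_i=0$; in particular $a_{\max}\ge0$. For $i\ne j$,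
$$\partial_iv-2r_i\,\partial_ia_i=-1,\qquad\partial_jv-2r_i\,\partial_ja_i=\frac{r_i}Nh'(r_j)-P(r_j). \tag{2}$$
Indeed $\partial_iv=-1+r_ih'(r_i)$ and $2r_i\,\partial_ia_i=r_ih'(r_i)$, while $\partial_ja_i=-\frac1{2N}h'(r_j)$. The second identity will be needed later.

So only $U\ge0$ is left. Since $U_i=(x-a_i)^2+v-a_i^2$, this asks essentially for $v\ge a_{\max}^2$, that is,
$$c\ \ge\ \sum_jp(s_j)+a_{\max}(s)^2\qquad\text{for all }s . \tag{3}$$

The first thing to try is a linear profile $h(s)=\alpha s$. Take $n=3$ and ask for $c\le1$, the value that would give $C_3\le2$. We have $p(s)=s-\frac\alpha2s^2$. At $s=(m,0,0)$ the right side of (3) is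
$$m-\frac{\alpha(2-\alpha)}4m^2 .$$
If $\alpha\ge2$ this is unbounded. If $0<\alpha<2$ its maximum, at $m=\frac2{\alpha(2-\alpha)}$, is $\frac1{\alpha(2-\alpha)}\ge1$, with equality only for $\alpha=1$. And for $\alpha=1$ the point $s=(2,y,y)$ gives
$$p(2)+2p(y)+\tfrac14(2-y)^2=0+2y-y^2+\tfrac14(2-y)^2=1+y-\tfrac34y^2,$$
which exceeds $1$ for small $y>0$. So no linear profile reaches even $c=1$. Where is the trouble? For $\alpha=1$ it is at $m=2$ with $x$ at the vertex $a_{\max}\approx1$: the process has come down from its maximum $2$ to about $1$. But the stopping rule of the previous section has us stop after a drop of $\frac12$. On such states nothing is to be gained from the exact equation $\frac12\partial_x^2U=1$; we are only asked for $\le1$, and $U$ could be flat there, as it was for $n=1$.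

## Cutting the parabola open at its vertex

Suppose $a_i\ge0$. Cut the parabola $(x-a_i)^2+v-a_i^2$ at its vertex $x=a_i$ and insert a flat segment of length $e_i$:
$$(a_i-x)_+^2+(x-a_i-e_i)_+^2+v-a_i^2 .$$
Let $e_i=(s_i-M)_+$ for some level $M$, the cap, and freeze $a_i$ and $v$ once $s_i$ passes $M$. If $s_i>M$, then as $s_i$ grows only $e_i$ grows, and at $x=s_i$ we have $\partial_{s_i}U_i=-2(s_i-a_i-e_i)=-2(M-a_i)$. This is $\le-1$ exactly when $M-a_i\ge\frac12$. For example, with $a_i=\frac12$, $M=1$, $s_i=3$, the function is flat on $[\frac12,\frac52]$ and then equals $(x-\frac52)^2+v-a_i^2$ up to $x=3$. The gain is that (3) is needed only at capped vectors. The price: the cap must be allowed to depend on the other maxima, and when it moves, the frozen coordinates move with it.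

Let $M:[0,\infty)^n\to(0,\infty)$ and write $\hat s_i:=s_i\wedge M(s)$. With $h,P,p,c,a_i,v$ as in (1), consider the following conditions.

* **(V1)** $M$ is locally Lipschitz and nonincreasing in each variable. If $s_i>M(s)$, then $M(s+t\mathbf e_i)=M(s)$ for all $t\ge0$.
* **(V2)** If $s_i>M(s)$, then $a_i(\hat s)\ge0$ and $M(s)-a_i(\hat s)\ge\frac12$.
* **(V3)** Either $M$ is constant, or: whenever $s_k\le M(s)<s_j$ for some $k,j$, then $P(M(s))\le\frac{s_k}Nh'(M(s))$.
* **(V4)** $v(\hat s)\ge a_{\max}(\hat s)^2$ for all $s$.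

**Proposition 6.** Under (V1)–(V4), $\mathbb E[S(\tau)-\tau]\le c$ for all $\tau$ with $\mathbb E\tau<\infty$. Hence $C_n\le2\sqrt c$.

*Proof.* Abbreviate $a_i=a_i(\hat s)$, $v=v(\hat s)$, $e_i=(s_i-M(s))_+$. All are locally Lipschitz in $s$. For $x\ge0$ define
$$U_i(x;s)=x^2-2a_ix+v-(x-a_i)_+^2+(x-a_i-e_i)_+^2 . \tag{4}$$
For $a_i\ge0$ this is the cut parabola; formula (4) also makes sense for $a_i<0$. By (V2), $e_i>0$ implies $a_i\ge0$, so in all cases
$$(-a_i)_+=(-a_i-e_i)_+ . \tag{5}$$
Consequently $U_i(0;s)=v$ for every $i$.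

**Step 1: $U\ge0$.** This is what lets us drop $U_\tau$ at the end. If $e_i=0$, then $U_i=x^2-2a_ix+v=(x-a_i)^2+v-a_i^2$. When $a_i\ge0$ this is $\ge0$ by (V4), since $a_i\le a_{\max}$. When $a_i<0$ it is $\ge v\ge0$. If $e_i>0$, then $a_i\ge0$ and $U_i=v-a_i^2+(a_i-x)_+^2+(x-a_i-e_i)_+^2\ge0$, again by (V4).

**Step 2: Itô's formula.** The aim is to separate the martingale part from the rest. By Lemma 5 we may assume that $\tau$ is bounded and $X\le K$ on $[0,\tau]$. Evaluate $a_i,v,e_i$ along $s=S(t)$; being locally Lipschitz functions of $S$, they are continuous processes of finite variation. Put $y_i=X^i-a_i$. By (5), the $i$-th bracket below is $0$ whenever $X^i=0$, and at most one $X^i$ is nonzero, so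
$$U_t:=U_{R_t}(X_t;S(t))=v+\sum_i\Big[(X^i)^2-2a_iX^i-(y_i)_+^2+(y_i-e_i)_+^2\Big].$$
Both $y_i$ and $y_i-e_i$ have bracket $\langle X^i\rangle$. We collect terms.

The coefficient of $d\langle X^i\rangle$ is $1-1_{\{y_i>0\}}+1_{\{y_i>e_i\}}=1-1_{\{0<y_i\le e_i\}}\le1$. Summed over $i$, these terms are at most $\sum_id\langle X^i\rangle=dt$, by Lemma 3(c).

The coefficient of $dX^i$ is $2X^i-2a_i-2(y_i)_++2(y_i-e_i)_+$, and $dX^i=dM^i+\frac1ndL$. On $\{X=0\}$, which carries $dL$, it equals $-2a_i$ by (5). So the $dL$ terms add up to $-\frac2n\sum_ia_i\,dL=0$.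

The $dM^i$ integrands are bounded on $[0,\tau]$, because $X$ and all the $S_j$ are at most $K$ there; also $\langle M^i\rangle_t=\langle X^i\rangle_t\le t$ and $\tau$ is bounded. So these terms give true martingales.

What remains is the finite-variation part
$$D=dv+\sum_i\big\{-2X^i+2(y_i)_+-2(y_i-e_i)_+\big\}\,da_i-2\sum_i(y_i-e_i)_+\,de_i . \tag{6}$$

**Step 3: reduce the claim $D\le-\sum_kdS_k$ to one excursion.** If $\varphi$ is locally Lipschitz, then on a bounded set $|\varphi(S(t))-\varphi(S(s))|\le C\sum_k(S_k(t)-S_k(s))$ for $s<t$. So all measures in $D$ are absolutely continuous with respect to $\sum_kdS_k$, and by Lemma 3(d) they do not charge $\{X=0\}$. Since $\{X>0\}$ is a countable union of excursion intervals, it suffices to consider one of them, on rib $k$ say. There $X^j=0$ and $S_j$ is constant for $j\ne k$.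

**Step 4: the indices $j\ne k$ contribute nothing.** Here $y_j=-a_j$. The coefficient of $da_j$ in (6) is $2(-a_j)_+-2(-a_j-e_j)_+=0$ by (5). The factor $(-a_j-e_j)_+$ of $de_j$ is nonzero only when $a_j<0$. The set of times where $a_j<0$ is open, and $e_j=0$ on it by (V2), so $de_j=0$ there.

**Step 5: the index $k$.** Fix the $s_j$, $j\ne k$, and regard $v,a_k,e_k,M$ as locally Lipschitz functions of $r=s_k$. Since $S_k$ is continuous and nondecreasing, the image of $dS_k$ under $S_k$ is Lebesgue measure on the interval it sweeps. Hence $d\varphi(S_k)=\varphi'(S_k)\,dS_k$ for locally Lipschitz $\varphi$, and Lebesgue-null sets of $r$ may be ignored. Also $X^k=S_k=r$ holds $dS_k$-a.e. Since $M$ is nonincreasing in $r$ and positive, $r-M$ is strictly increasing, negative at $r=0$ and positive for large $r$. So there is $r^*>0$ with $r>M\iff r>r^*$.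

*Case $r>r^*$.* By (V1), $M$ is constant in $r$ here, hence so is $\hat s$. So $dv=da_k=0$ and $de_k=dS_k$. At $X^k=r$ we have $y_k-e_k=r-a_k-(r-M)=M-a_k\ge\frac12$ by (V2). Thus $D=-2(M-a_k)\,dS_k\le-dS_k$.

*Case $r<r^*$.* Here $e_k=0$ on an open interval of $r$, so $de_k=0$; moreover $\hat s_k=r$, and the coefficient of $da_k$ in (6) is $-2r$. For $j\ne k$, consider $\hat s_j=s_j\wedge M$ as a function of $r$: where $M<s_j$ it is $M$; where $M>s_j$ it is constant; and on the level set $\{M=s_j\}$, where also $\hat s_j=s_j$, both derivatives vanish a.e. So $\hat s_j'=M'1_{\{M<s_j\}}$ for a.e. $r$, with $M'\le0$. The chain rule and both identities in (2), at the point $\hat s$, give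
$$D=dv-2r\,da_k=\Big(-1+\sum_{j\ne k,\ M<s_j}M'\Big[\frac rNh'(M)-P(M)\Big]\Big)dS_k\ \le\ -dS_k .$$
Indeed, if $M$ is constant then $M'=0$. Otherwise every $j$ in the sum satisfies $s_k=r\le M<s_j$, so the bracket is $\ge0$ by (V3). This is the only purpose of (V3): when the cap comes down, the frozen coordinates retreat in a harmless direction.

**Step 6: conclusion.** By Steps 2 to 5, $U_t+S(t)-t$ is, up to $\tau$, the sum of its initial value, a martingale and a nonincreasing process. The initial value is $v(0)=c$. As $U\ge0$, $\mathbb E[S(\tau)-\tau]\le\mathbb E[U_\tau+S(\tau)-\tau]\le c$. Lemmas 5 and 4 finish the proof. $\square$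

## A linear-logarithmic profile with a moving cap

To prove Theorem 1 we choose a profile and a cap. Let $\alpha_0=\frac{2N}n\in[1,2)$, fix $\bar\alpha\in(\alpha_0,2)$, and let $\alpha\in[\alpha_0,\bar\alpha]$. Put
$$h(s)=\begin{cases}\alpha s,&s\le1/\alpha\\1+\ln(\alpha s),&s\ge1/\alpha\end{cases}\qquad P(s)=(1-\alpha s)_+,\qquad p(s)=\begin{cases}s-\alpha s^2/2,&s\le1/\alpha\\1/(2\alpha),&s\ge1/\alpha.\end{cases}$$
The logarithm is chosen so that $sh'(s)=1$, that is $P=0$, beyond $1/\alpha$, and $p$ never decreases. The function $h$ is $C^1$ with $0<h'\le\alpha<2$. In the variable $\eta=h(s)$ we have $p=\tilde p(\eta)$, where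
$$\tilde p(\eta)=\frac{2\eta-\eta^2}{2\alpha}\ (\eta\le1),\qquad\tilde p(\eta)=\frac1{2\alpha}\ (\eta\ge1),\qquad\tilde p'(\eta)=\frac{(1-\eta)_+}\alpha,$$
so $\tilde p$ is concave.

**Step 1: the cap, and (V1).** We want the inequality $M-a_i(\hat s)\ge\frac12$ of (V2) to be an equality. Let
$$\Theta_s(M)=M-\frac12h(M)+\frac1{2N}\cdot\big(\text{sum of the }N\text{ smallest of }h(s_j\wedge M),\ 1\le j\le n\big),$$
and let $M(s)$ be the root of $\Theta_s(M)=\frac12$. The last term is nondecreasing in $M$ and $h'\le\alpha$, so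
$$\Theta_s(M')-\Theta_s(M)\ge\Big(1-\frac\alpha2\Big)(M'-M)\qquad(M'>M).$$
Also $\Theta_s$ is continuous, $\Theta_s(0)=0$, $\Theta_s(\infty)=\infty$. So there is a unique root $M(s)>0$. In $s$, $\Theta_s(M)$ is nondecreasing in each $s_j$, so $M(s)$ is nonincreasing in each $s_j$. The sum of the $N$ smallest of $n$ numbers is a minimum of sums over $N$-element subsets, hence changes by at most the sum of the changes of the numbers. So $|\Theta_s(M)-\Theta_{s'}(M)|\le\frac\alpha{2N}\sum_j|s_j-s'_j|$. If, say, $M(s)<M(s')$, then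
$$\Big(1-\frac\alpha2\Big)\big(M(s')-M(s)\big)\le\Theta_s(M(s'))-\frac12=\Theta_s(M(s'))-\Theta_{s'}(M(s'))\le\frac\alpha{2N}\sum_j|s_j-s_j'| ,$$
so $M$ is Lipschitz. If $s_i>M(s)$, increasing $s_i$ does not change $s_i\wedge M(s)$, so $M(s)$ remains the root. This is (V1).

For a feeling, take $n=3$, $\alpha=\alpha_0=\frac43$, and let the nonzero coordinates be large. At $s=(\infty,0,0)$, read as a limit, the equation is $M-\frac12h(M)=\frac12$, with root $M\approx1.26$. At $(\infty,\infty,0)$, $\Theta_s(\frac34)=\frac34-\frac12+\frac14=\frac12$, so $M=\frac34$. At $(\infty,\infty,\infty)$, $\Theta_s(M)=M$ and $M=\frac12$. The cap comes down as more ribs are explored.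

**Step 2: (V2).** If $s_i>M=M(s)$, then $\hat s_i=M$ is the largest of the $\hat s_j$, so the $N$ smallest values in $\Theta_s(M)$ may be taken to be the $h(\hat s_j)$ with $j\ne i$. Hence $M-a_i(\hat s)=\Theta_s(M)=\frac12$. And $a_i(\hat s)\ge0$ since $h(\hat s_j)\le h(M)$ for all $j$.

**Step 3: (V3).** Let $s_k\le M<s_l$; then $k\ne l$. If $M\ge1/\alpha$, then $P(M)=0$ and there is nothing to prove. Let $M<1/\alpha$, so that $h$ is linear on $[0,M]$. By Step 2, $a_l(\hat s)=M-\frac12$. Bounding the other coordinates by $\sum_{j\ne l}\hat s_j\le(N-1)M+s_k$, we get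
$$M-\frac12=\frac\alpha2\Big(M-\frac1N\sum_{j\ne l}\hat s_j\Big)\ge\frac\alpha2\cdot\frac{M-s_k}N .$$
Multiplying by $2$ and rearranging, with $1+\frac1N=\frac nN$,
$$\alpha\Big(M+\frac{s_k}N\Big)\ge1+M\Big(\frac{\alpha n}N-2\Big)\ge1 ,$$
where the last step is exactly $\alpha\ge\alpha_0$. So $P(M)=1-\alpha M\le\frac{\alpha s_k}N=\frac{s_k}Nh'(M)$.

Only (V4) is left, and it decides which $c$ we get.

## Condition (V4) as a problem in one variable

**Step 4: what the cap says about capped vectors.** Let $r=\hat s$ and $m=\max_jr_j$. Since $a_i=\frac12\big(\frac nNh(r_i)-\frac1N\sum_jh(r_j)\big)$, the value $a_{\max}(r)$ is attained at a maximal coordinate. We claim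
$$a_{\max}(r)\ge m-\tfrac12 . \tag{7}$$
If $m<M(s)$, then $r=s$ and $m-a_{\max}=\Theta_s(m)\le\Theta_s(M(s))=\frac12$. If $m=M(s)$, then $m-a_{\max}=\Theta_s(M(s))=\frac12$.

**Step 5: reduction to two variables.** Let $\eta$ be the average of $h(r_j)$ over the other $N$ coordinates. Then $a_{\max}=\frac12(h(m)-\eta)$ and $0\le\eta\le h(m)$. Put $t(m)=2m-h(m)$; as $h'<2$, it is strictly increasing, and $t(0)=0$, so $t\ge0$. Now (7) reads $\eta\le1-t(m)$. By Jensen's inequality for the concave $\tilde p$,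
$$\sum_jp(r_j)+a_{\max}^2\le\Psi(m,\eta):=p(m)+N\tilde p(\eta)+\tfrac14(h(m)-\eta)^2 .$$
So (V4) holds for every $c\ge\sup\Psi$, the supremum being over $m\ge0$ and $0\le\eta\le\min(h(m),1-t(m))$.

**Step 6: the range of $m$ is bounded.** Such an $\eta$ exists only if $t(m)\le1$. Write $z=\alpha m$. For $z\ge1$, $t=\frac{2z}\alpha-1-\ln z\ge\frac{2z}{\bar\alpha}-1-\ln z$, which tends to infinity. So $t\le1$ forces $z\le Z$ for a constant $Z=Z(\bar\alpha)>1$ that serves all $\alpha\in[\alpha_0,\bar\alpha]$.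

**Step 7: $\Psi$ increases in $\eta$.** This removes $\eta$. Since $\eta\le1-t\le1$,
$$\partial_\eta\Psi=\frac N\alpha(1-\eta)-\frac12(h(m)-\eta)\ \ge0\iff\Big(\frac{2N}\alpha-1\Big)(1-\eta)\ge h(m)-1 .$$
Note $\frac{2N}\alpha>1$, because $\alpha<2\le2N$, and $1-\eta\ge t(m)\ge0$. If $m\le1/\alpha$, then $h(m)\le1$ and the inequality holds. If $z\ge1$, it suffices that $(\frac{2N}\alpha-1)t\ge h(m)-1=2m-t-1$, that is,
$$q_\alpha(z):=\frac{2N}\alpha\Big(\frac{2z}\alpha-1-\ln z\Big)-\Big(\frac{2z}\alpha-1\Big)\ge0 .$$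
At $\alpha_0$ we have $\frac{2N}{\alpha_0}=n$ and $\frac2{\alpha_0}=\frac nN$, so $q_{\alpha_0}(z)=\frac{nz}N(n-1)-n-n\ln z+1=n(z-1-\ln z)+1\ge1$. By uniform continuity on $[1,Z]\times[\alpha_0,\bar\alpha]$, $q_\alpha>0$ on $[1,Z]$ for all $\alpha\ge\alpha_0$ close enough to $\alpha_0$. From now on $\alpha$ is so restricted.

So for each $m$ the supremum over $\eta$ is attained at $\eta=\min(h(m),1-t(m))$, and $h(m)\le1-t(m)\iff m\le\frac12$. Recall $\frac12<\frac1\alpha$. For $m\le\frac12$ we have $\eta=h(m)$ and $\Psi=n\,p(m)\le n\,p(\frac12)$, which is the case $m=\frac12$ of what follows. For $m\ge\frac12$ we have $\eta=1-t$, $h(m)-\eta=2m-1$, and $\tilde p(1-t)=\frac{1-t^2}{2\alpha}$, so the quantity to bound is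
$$\Psi^*(m)=p(m)+\frac{N(1-t^2)}{2\alpha}+\Big(m-\frac12\Big)^2 .$$

**Step 8: the linear region $\frac12\le m\le\frac1\alpha$.** Here $t=(2-\alpha)m$ and $p(m)=m-\frac\alpha2m^2$. The terms linear in $m$ cancel, and the coefficient of $m^2$ is $1-\frac\alpha2-\frac{N(2-\alpha)^2}{2\alpha}=\frac{2-\alpha}{2\alpha}\big(\alpha-N(2-\alpha)\big)$. Hence
$$\Psi^*(m)=\frac14+\frac N{2\alpha}+\frac{(2-\alpha)(n\alpha-2N)}{2\alpha}m^2\ \le\ \chi(\alpha):=\frac14+\frac N{2\alpha}+\frac{(2-\alpha)(n\alpha-2N)}{2\alpha^3},$$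
with equality at $m=1/\alpha$, since the coefficient of $m^2$ is $\ge0$ for $\alpha\ge\alpha_0$.

**Step 9: the logarithmic region $z=\alpha m\in[1,Z]$.** Here $p(m)=\frac1{2\alpha}$. With $u=2m-1=\frac{2z}\alpha-1$ and $t=u-\ln z$,
$$\Psi^*=f(z,\alpha):=\frac n{2\alpha}-\frac{Nt^2}{2\alpha}+\frac{u^2}4 .$$
Both formulas give $\Psi^*(1/\alpha)$, so $f(1,\alpha)=\chi(\alpha)$. This can be checked directly: at $z=1$, $t=u=\frac{2-\alpha}\alpha$, and
$$\frac{4\alpha^3}{2-\alpha}\big(f(1,\alpha)-\chi(\alpha)\big)=\alpha^2+(2-\alpha)(\alpha-2N)-2(n\alpha-2N)=2\alpha(1+N-n)=0 .$$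
Therefore, for the admissible $\alpha$,
$$\sup\Psi\le\max\Big(\chi(\alpha),\max_{1\le z\le Z}f(z,\alpha)\Big)=\max_{1\le z\le Z}f(z,\alpha), \tag{8}$$
and (V4) holds with $c$ equal to the right side.

## The slope $\alpha_0$ gives $\sqrt{n+1}$

**Step 10: $f(\cdot,\alpha_0)$ is strictly decreasing.** At $\alpha=\alpha_0$ the $m^2$ term of Step 8 vanishes and $\chi(\alpha_0)=\frac14+\frac N{2\alpha_0}=\frac{n+1}4$. In the logarithmic region,
$$4f(z,\alpha_0)=\frac{n^2}N-(nt^2-u^2),\qquad u=\frac{nz}N-1,\qquad t=(z-1-\ln z)+\frac zN .$$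
Since $t'=\frac nN-\frac1z$ and $u'=\frac nN$, and $u=t+\ln z$,
$$\frac1{2n}\frac d{dz}(nt^2-u^2)=t\Big(\frac nN-\frac1z\Big)-\frac uN=t\Big(1-\frac1z\Big)-\frac{\ln z}N .$$
Insert $t=(z-1-\ln z)+\frac zN$; the part $\frac zN(1-\frac1z)=\frac{z-1}N$ joins $-\frac{\ln z}N$, and we get
$$(z-1-\ln z)\Big(1-\frac1z+\frac1N\Big)>0\qquad(z>1).$$
So $f(\cdot,\alpha_0)$ decreases strictly on $[1,Z]$ from $f(1,\alpha_0)=\chi(\alpha_0)=\frac{n+1}4$. By (8), $c=\frac{n+1}4$ is admissible, and Proposition 6 gives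
$$C_n\le\sqrt{n+1}\qquad\text{for all }n\ge2 .$$

## Turning the slope: strict inequality from $n=3$ on

At $\alpha_0$ the maximum in (8) is attained only at $z=1$. So we raise $\alpha$ slightly and watch $f(1,\alpha)=\chi(\alpha)$. Two terms compete: $\frac N{2\alpha}$ goes down and the $m^2$ term of Step 8 goes up from $0$.

**Step 11: the sign of $\chi'(\alpha_0)$.** With $2-\alpha_0=\frac2n$ and $n\alpha_0-2N=0$,
$$\chi'(\alpha_0)=-\frac N{2\alpha_0^2}+\frac{(2-\alpha_0)n}{2\alpha_0^3}=-\frac{n^2}{8N}+\frac{n^3}{8N^3}=\frac{n^2}{8N^3}\big(n-(n-1)^2\big).$$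
For $n\ge3$ this is negative, since $(n-1)^2-n=n^2-3n+1>0$. For $n=3$ it is $-\frac9{64}$. For $n=2$ it is $+\frac12$: the perturbation goes the wrong way, as it must, because $C_2=\sqrt3$.

**Step 12: the whole maximum comes down.** Let $n\ge3$. Then $\partial_\alpha f(1,\alpha_0)=\chi'(\alpha_0)<0$. As $\partial_\alpha f$ is continuous, there is $\delta\in(0,Z-1)$ such that all $\alpha\in[\alpha_0,\alpha_0+\delta]$ are admissible and $\partial_\alpha f<0$ on $[1,1+\delta]\times[\alpha_0,\alpha_0+\delta]$. For $\alpha\in(\alpha_0,\alpha_0+\delta]$ and $z\in[1,1+\delta]$,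
$$f(z,\alpha)<f(z,\alpha_0)\le\frac{n+1}4 .$$
On $[1+\delta,Z]$, Step 10 gives $f(z,\alpha_0)\le f(1+\delta,\alpha_0)<\frac{n+1}4$; by uniform continuity there is $\epsilon>0$ with $f(z,\alpha)\le\frac{n+1}4-\epsilon$ for all $z\in[1+\delta,Z]$ and all $\alpha$ close enough to $\alpha_0$. So for some $\alpha>\alpha_0$,
$$c:=\max_{1\le z\le Z}f(z,\alpha)<\frac{n+1}4 ,$$
a maximum of a continuous function over a compact interval. By (8), (V4) holds with this $c$; (V1)–(V3) were proved for all $\alpha\in[\alpha_0,\bar\alpha]$. Proposition 6 gives $C_n\le2\sqrt c<\sqrt{n+1}$. For $n=3$ this is $C_3<2$. Together with $C_0=1$, $C_1=\sqrt2$, $C_2=\sqrt3$, equality $C_n=\sqrt{n+1}$ holds exactly for $n\in\{0,1,2\}$. This proves Theorem 1. $\blacksquare$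

## A constant cap and the growth $\ln n$

It remains to prove the upper bound in Theorem 2. For large $n$ a simpler choice does better: a constant cap, for which (V1) and (V3) hold trivially. The profile is then chosen so that (V4) becomes a Cauchy–Schwarz inequality.

**Step 1: the profile.** Let $H\ge1$ satisfy
$$(H-1)e^H+1\ \ge\ N(H+1). \tag{9}$$
Let $h$ be the inverse of the increasing bijection
$$s(\eta)=\frac{(H-1)(e^\eta-1)+\eta}{2N}$$
of $[0,\infty)$; it is $C^1$ with $h(0)=0$ and $h'>0$. Let the cap be the constant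
$$M\equiv\ell:=s(H)=\frac{(H-1)e^H+1}{2N}\ \ge\ \frac{1+H}2 ,$$
the inequality being (9). From the formula for $s(\eta)$,
$$\frac{ds}{d\eta}=\frac{(H-1)e^\eta+1}{2N}=s+\frac{H-\eta}{2N},$$
and multiplying by $h'=1/\frac{ds}{d\eta}$ gives
$$P=1-sh'=\frac{(H-h)h'}{2N},\qquad p=\frac{H^2-(H-h)^2}{4N}.$$

**Step 2: (V2) and (V4).** Take $c=\frac{nH^2}{4N}$ and put $g_j=H-h(\hat s_j)$, which lies in $[0,H]$ since $\hat s_j\le\ell$. Then
$$v(\hat s)=\frac1{4N}\sum_jg_j^2,\qquad a_i(\hat s)=\frac12\Big(\frac1N\sum_{j\ne i}g_j-g_i\Big).$$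
If $s_i>\ell$, then $g_i=0$, so $0\le a_i\le\frac H2$ and $\ell-a_i\ge\frac{1+H}2-\frac H2=\frac12$. This is (V2). For (V4), let $a_i=a_{\max}\ge0$. Then $0\le a_i\le\frac1{2N}\sum_{j\ne i}g_j$, and by Cauchy–Schwarz over $N$ terms
$$a_i^2\le\frac1{4N^2}\Big(\sum_{j\ne i}g_j\Big)^2\le\frac1{4N}\sum_{j\ne i}g_j^2\le v(\hat s).$$
Proposition 6 gives $C_n\le2\sqrt c=H\sqrt{\frac n{n-1}}$.

**Step 3: a value of $H$.** For $n\ge3$ we have $\ln n>1$. Take $H=\ln n+x$ with $x=\frac2{\ln n-1}$. Since $H-1\ge\ln n-1$, $x\ge\frac2{H-1}$. Then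
$$e^H=ne^x\ge n(1+x)\ge n\,\frac{H+1}{H-1},$$
so $(H-1)e^H\ge n(H+1)$ and (9) holds. This is the upper bound of Theorem 2. Since $\sqrt{n/(n-1)}=1+O(1/n)$, it is $\ln n+O(1/\ln n)$, while the lower bound exceeds $\frac{n\ln n}{n-1}>\ln n$. Hence $C_n=\ln n+O(1/\ln n)$, and Theorem 2 is proved. $\blacksquare$

**Remark.** For $n=3$ this constant-cap choice cannot replace the moving cap. To get $H\sqrt{3/2}\le2$ we would need $H\le4/\sqrt6<1.633$. Condition (9) with $N=2$ reads $(H-1)e^H-2H-1\ge0$. The left side has derivative $He^H-2>0$ on $[1,\infty)$, and at $H=1.633$ it is less than $0.633\cdot5.12-4.266<0$. So (9) fails for every $H\in[1,1.633]$.
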